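
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Asymmetric complete resolutions over Gorenstein rings\\ of codimension five}


\begin{abstract}
Jorgensen and Sega asked whether, over a Gorenstein local ring of embedding codimension $5$, a minimal complete resolution can have constant nonzero ranks in one direction and exponentially growing ranks in the other. We construct such resolutions, in both directions, over a Koszul Gorenstein ring with Hilbert function $(1,5,5,1)$. The constant is $2$, and no smaller constant is possible. The construction needs a residue field that contains an element of infinite multiplicative order, that is, one that is not algebraic over a finite field. We show that this is necessary: if the residue field is algebraic over a finite field, asymmetric resolutions do not exist in any codimension.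
\end{abstract}

\section{The question and the results}

\subsection{Complete resolutions and their two halves}\label{sec:halves}

Throughout, $(R,\mathfrak m,k)$ is a commutative Noetherian local ring, $\nu_R(\mathfrak m)$ is the minimal number of generators of $\mathfrak m$, and
\[
\operatorname{codim}R=\nu_R(\mathfrak m)-\dim R
\]
is the embedding codimension. For a finitely generated $R$-module $N$ we write $\beta_n(N)=\dim_k\operatorname{Tor}_n^R(N,k)$ for its Betti numbers, $\ell(N)$ for its length, and $N^*=\operatorname{Hom}_R(N,R)$.

A \emph{complete resolution} of a finitely generated module $M$ is a complex $\boldsymbol C$ of finitely generated free modules, with differentials $d_i\colon C_i\to C_{i-1}$ for all $i\in\mathbb Z$, such that $\boldsymbol C$ and $\operatorname{Hom}_R(\boldsymbol C,R)$ are exact and $\boldsymbol C_{\gg0}=\boldsymbol F_{\gg0}$ for some free resolution $\boldsymbol F$ of $M$. It is \emph{minimal} if $d_i(C_i)\subseteq\mathfrak mC_{i-1}$ for all $i$. If $R$ is Gorenstein, every finitely generated module has a minimal complete resolution, and any two of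 them are isomorphic. So the numbers $\operatorname{rank}C_i$, $i\in\mathbb Z$, are invariants of $M$. Any minimal exact complex $\boldsymbol C$ of finitely generated free modules with exact dual is a minimal complete resolution of $\operatorname{coker}(d_i)$, after the shift that puts $C_{i-1}$ in degree $0$.

What do the two halves of $\boldsymbol C$ measure? Suppose that $R$ is Artinian and Gorenstein. Then $R$ is injective as a module over itself, so $N\mapsto N^*$ is exact and $N^{**}\cong N$ for finitely generated $N$. Let $\boldsymbol F$ be the minimal free resolution of a finitely generated module $M$, regard $M^*$ as a submodule of $F_0^*$, and let $\boldsymbol G$ be the minimal free resolution of $M^*$. Dualizing $\boldsymbol G$ gives an exact sequence $0\to M\to G_0^*\to G_1^*\to\cdots$. We splice it to $\boldsymbol F$ along $M$ and obtain an exact complex $\boldsymbol C$ with $C_n=F_n$ and $C_{-n-1}=G_n^*$ for $n\ge0$. Its dual is exact because $R$ is self-injective. The splicing map $F_0\to G_0^*$ is the dual of $G_0\to M^*\subseteq F_0^*$, so $\boldsymbol C$ is minimal if and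 only if $M^*\subseteq\mathfrak mF_0^*$. (This means that $M$ has no nonzero free direct summand, because the elements of $M^*$ outside $\mathfrak mF_0^*$ are the surjections $M\to R$.) In this case $\boldsymbol C$ is the minimal complete resolution of $M$, and
\begin{equation}\label{eq:halves}
\operatorname{rank}C_n=\beta_n(M),\qquad \operatorname{rank}C_{-n-1}=\beta_n(M^*)\qquad(n\ge0).
\end{equation}
So to compare the two halves is to compare the resolutions of $M$ and $M^*$. In the simplest example, $R=k[x]/(x^2)$ and $M=k$, the complex is multiplication by $x$ on $R$ in every degree, and both halves are constantly $1$. In general $M$ and $M^*$ have the same length and the same annihilator, and one might guess that their Betti numbers grow at the same rate.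

We make this precise. A sequence $\{x_i\}_{i\ge0}$ of nonnegative integers has \emph{exponential growth} if there are real numbers $1<\alpha\le\beta$ with $\alpha^i\le x_i\le\beta^i$ for all $i\gg0$. For an integer $d\ge0$, it has \emph{polynomial growth of degree $d$} if there are real numbers $0<a\le b$ with $a\,i^d\le x_i\le b\,i^d$ for all $i\gg0$; a constant nonzero sequence has polynomial growth of degree $0$. Eventually zero sequences form a class of their own. A minimal complete resolution $\boldsymbol C$ has \emph{symmetric growth} if the sequences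
\[
\{\operatorname{rank}C_i\}_{i\ge0}\qquad\text{and}\qquad\{\operatorname{rank}C_{-i}\}_{i\ge0}
\]
both have exponential growth, or both have polynomial growth of the same degree, or both are eventually zero. We call $\boldsymbol C$ \emph{asymmetric} if one of these two sequences is constant and nonzero and the other has exponential growth. Passing from $\boldsymbol C$ to $\operatorname{Hom}_R(\boldsymbol C,R)$ interchanges the two sequences.

The following is known. Over Gorenstein local rings with $\mathfrak m^3=0$, and over those with $\operatorname{codim}R\le4$, every minimal complete resolution has symmetric growth. On the other hand, there are Gorenstein local rings with $\mathfrak m^4=0$ and $\operatorname{codim}R=6$ that have asymmetric minimal complete resolutions, in both directions. Jorgensen and Sega \cite{JS} posed the problem of deciding what happens for $\operatorname{codim}R=5$. The answer is that asymmetric complete resolutions exist.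

\begin{theorem}\label{thm:A}
Let $k$ be a field that contains an element of infinite multiplicative order. There is a graded Gorenstein local ring $R$ with residue field $k$, Hilbert function $(1,5,5,1)$, $\mathfrak m^4=0$ and $\operatorname{codim}R=5$, and a minimal complete resolution $\boldsymbol C$ over $R$, such that $\operatorname{rank}C_i=2$ for all $i\ge0$ and
\[
\tfrac49\,b_n\le\operatorname{rank}C_{-n-1}\le12\,b_n\quad(n\ge2),\qquad\text{where}\quad\sum_{n\ge0}b_nt^n=\frac1{(1-t)(1-4t+t^2)} .
\]
Thus $\{\operatorname{rank}C_i\}_{i\ge0}$ is constant and $\{\operatorname{rank}C_{-i}\}_{i\ge0}$ grows exponentially. For $\operatorname{Hom}_R(\boldsymbol C,R)$ the roles are exchanged.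
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] If a field $k$ is not algebraic over a finite field, then for all $c\ge5$ and $d\ge0$ there is a Gorenstein local ring with residue field $k$, codimension $c$ and dimension $d$ that has asymmetric minimal complete resolutions, with constant $2$, in both directions. With the known symmetry for $\operatorname{codim}\le4$, asymmetric resolutions occur in codimension $c$ if and only if $c\ge5$.
\item[(2)] If $k$ is algebraic over a finite field, no Gorenstein local ring with residue field $k$ has an asymmetric minimal complete resolution. So the hypothesis on $k$ in \textup{(1)} is necessary.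
\item[(3)] The constant $2$ is the smallest possible: if one of the two sequences of a minimal complete resolution over a Gorenstein local ring is constantly $1$, then all ranks are $1$.
\end{enumerate}
\end{theorem}

\subsection{The idea}

We use $2\times2$ matrices $D(a,b)$ of linear forms that depend on two parameters $a,b\in k^\times$. In a suitable ring, $D(a,b)D(b,c)$ is the identity matrix times a fixed element times a scalar $E(b;a,c)$. For given $a$ and $b$ the equation $E(b;a,c)=0$ is linear in $c$. So it is a recursion: in general a pair $(a,b)$ determines $c$, then $(b,c)$ determines the next parameter, and so on. Each orbit of the recursion in $k^\times$ gives a complex of $2\times2$ matrices. Since $E$ is symmetric in $a$ and $c$, the recursion also runs backward. Transposition reverses the parameters of $D$, so the backward recursion describes the dual complex.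

Now a linear equation $c\,\mu=\lambda$ degenerates when $\lambda=\mu=0$. We choose an orbit that never meets such a degeneracy in the forward direction and meets one almost at once in the backward direction. At the degeneracy a matrix acquires additional syzygies, the complex of $2\times2$ matrices is no longer exact, and a copy of $k^2$ appears whose resolution dominates everything that follows.

\section{Where to look: two constraints}\label{sec:constraints}

Two easy observations tell us what an asymmetric resolution must look like.

\begin{lemma}\label{lem:repeat}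
Let $\boldsymbol C$ be a minimal complete resolution over a Gorenstein local ring $R$. If $\operatorname{coker}d_i\cong\operatorname{coker}d_j$ for some $i<j$, then $\operatorname{rank}C_{n+j-i}=\operatorname{rank}C_n$ for all $n\in\mathbb Z$. In particular, if $R$ is a finite ring and $\{\operatorname{rank}C_i\}_{i\ge0}$ is bounded, then the ranks are periodic on $\mathbb Z$.
\end{lemma}

\begin{proof}
The complexes $(C_{n+i-1})_n$ and $(C_{n+j-1})_n$ are minimal complete resolutions of $\operatorname{coker}d_i$ and $\operatorname{coker}d_j$. By uniqueness they are isomorphic, so $\operatorname{rank}C_{n+i-1}=\operatorname{rank}C_{n+j-1}$ for all $n\in\mathbb Z$. If $R$ is finite and $\operatorname{rank}C_i\le\beta$ for $i\ge0$, then for $i\ge1$ the matrix of $d_i$ has size at most $\beta\times\beta$ and entries in a finite set. So two of these matrices coincide.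
\end{proof}

Hence the differentials in the constant half of an asymmetric resolution must have pairwise nonisomorphic cokernels, and a genuine parameter is needed. The second observation is that $1\times1$ matrices do not suffice.

\begin{proof}[Proof of Theorem \ref{thm:B}(3)]
Passing to the dual if necessary, let $\operatorname{rank}C_i=1$ for $i\ge0$, and let $d_i$ be multiplication by $a_i\in\mathfrak m$ for $i\ge1$. For $i\ge1$, exactness of $\boldsymbol C$ at $C_i$ gives $(0:a_i)=(a_{i+1})$, and exactness of $C_{i-1}^*\to C_i^*\to C_{i+1}^*$ gives $(0:a_{i+1})=(a_i)$. So $(0:a_1)=(a_2)$ and $(0:a_2)=(a_1)$. Therefore the $2$-periodic complex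
\[
\cdots\xrightarrow{a_1}R\xrightarrow{a_2}R\xrightarrow{a_1}R\xrightarrow{a_2}R\xrightarrow{a_1}\cdots
\]
is exact, and so is its dual. It is a minimal complete resolution of $R/(a_1)=\operatorname{coker}d_1$, and so is $\boldsymbol C$. By uniqueness all ranks of $\boldsymbol C$ are $1$. Thus a constant sequence of $1$'s never occurs in an asymmetric resolution. By part (1), proved in Section \ref{sec:B}, the constant $2$ does occur.
\end{proof}

So we look for a nonperiodic chain of $2\times2$ matrices.

\section{A family of matrices and its ring}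

\subsection{The matrices}

Let $u,v,p,r$ be commuting variables, and for $a,b\in k^\times$ put
\[
D(a,b)=\begin{pmatrix} bu+av& p+ab\,r\\ -(ab\,p+r)&-(au+bv)\end{pmatrix}.
\]
We expand the four entries of $D(a,b)D(b,c)$. The $(1,1)$ entry is $(bu+av)(cu+bv)-(p+ab\,r)(bc\,p+r)$, which equals
\begin{equation}\label{eq:11}
bc(u^2-p^2)+ab(v^2-r^2)+(b^2+ac)uv-(1+ab^2c)pr .
\end{equation}
The $(2,2)$ entry is $-(ab\,p+r)(p+bc\,r)+(au+bv)(bu+cv)$, which equals
\begin{equation}\label{eq:22}
ab(u^2-p^2)+bc(v^2-r^2)+(b^2+ac)uv-(1+ab^2c)pr .
\end{equation}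
In the off-diagonal entries the products $up$ and $vr$ cancel:
\begin{align*}
(bu+av)(p+bc\,r)-(p+ab\,r)(bu+cv)&=(a-c)(vp-b^2ur),\\
-(ab\,p+r)(cu+bv)+(au+bv)(bc\,p+r)&=(c-a)(b^2vp-ur).
\end{align*}
So if we impose relations
\begin{equation}\label{eq:wanted}
ur=vp=0,\qquad u^2-p^2=v^2-r^2=-e\,\omega,\qquad uv=s\,\omega,\qquad pr=\omega
\end{equation}
with scalars $e,s$ and one quadratic element $\omega$, then
\begin{equation}\label{eq:DD}
D(a,b)D(b,c)=E(b;a,c)\,\omega\cdot\mathrm{Id},\qquad
E(b;a,c)=s(ac+b^2)-eb(a+c)-1-ab^2c ,
\end{equation}
and the product vanishes as soon as one scalar equation holds. Two symmetries will be used. First, $E(b;a,c)$ is symmetric in $a$ and $c$. Second, transposition reverses the parameters: with $J=\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ one has $J\left(\begin{smallmatrix}A&C\\B&F\end{smallmatrix}\right)J=\left(\begin{smallmatrix}-F&B\\C&-A\end{smallmatrix}\right)$, hence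
\begin{equation}\label{eq:transpose}
J\,D(a,b)^{T}J=D(b,a).
\end{equation}

From now on let $q\in k^\times$ have infinite multiplicative order, and put
\[
e=q+q^{-1},\qquad s=q^2+1+q^{-2}=e^2-1 .
\]
Since $q^2(q^2-1)s=q^6-1$, we have $s\ne0$. For this choice the equation $E=0$ has explicit solutions: for every $b\in k^\times$,
\begin{equation}\label{eq:neighbors}
E(b;\,b/q,\,q^3/b)=0,\qquad E(b;\,qb,\,q^{-3}/b)=0.
\end{equation}
Indeed
\[
E(b;b/q,q^3/b)=b^2\bigl(s-eq^{-1}-q^2\bigr)+\bigl(sq^2-eq^3-1\bigr),
\]
and both brackets vanish because $eq^{-1}=1+q^{-2}$, $sq^2=q^4+q^2+1$ and $eq^3=q^4+q^2$. The second equation follows by $q\mapsto q^{-1}$, which fixes $e$ and $s$.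

\subsection{The ring}

We now realize \eqref{eq:wanted} in a Gorenstein ring with Hilbert function $(1,5,5,1)$. Such a ring can be built from a linear functional $T$ on the cubic forms in five variables: linear forms $a,b$ are multiplied to the functional $T(ab\,\cdot)$. We add one variable $w$ to $u,v,p,r$ and let $\omega$ be the functional dual to $w$. Then \eqref{eq:wanted} asks that the functionals $T(ur\,\cdot)$ and $T(vp\,\cdot)$ be zero, and that $T(uv\,\cdot)$, $T(pr\,\cdot)$, $T((p^2-u^2)\,\cdot)$, $T((r^2-v^2)\,\cdot)$ vanish on $u,v,p,r$ and take the values $s,1,e,e$ on $w$. The following choice of $T$ satisfies these conditions.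

Let $V$ have basis $u,v,p,r,w$, with dual basis $u^*,v^*,p^*,r^*,w^*$ of $V^*$. Let $T\colon\operatorname{Sym}^3V\to k$ be the linear functional with
\[
u^2p,\ p^3,\ v^2r,\ r^3,\ wpr\mapsto1,\qquad wp^2,\ wr^2\mapsto e,\qquad wuv\mapsto s,
\]
and all other monomials $\mapsto0$. Let
\[
R=k\oplus V\oplus V^*\oplus k\varepsilon ,
\]
graded in degrees $0,1,2,3$, with products $ab:=T(ab\,\cdot)\in V^*$ for $a,b\in V$ and $af:=f(a)\varepsilon$ for $a\in V$, $f\in V^*$. The product is commutative, and it is associative because $(ab)c=T(abc)\varepsilon$ is symmetric in $a,b,c$. The products of degree $2$ are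
\begin{equation}\label{eq:table}
\begin{aligned}
&u^2=p^*,\quad v^2=r^*,\quad p^2=p^*+ew^*,\quad r^2=r^*+ew^*,\quad uv=sw^*,\quad pr=w^*,\\
&up=u^*,\quad vr=v^*,\quad ur=0,\quad vp=0,\\
&uw=sv^*,\quad vw=su^*,\quad pw=ep^*+r^*,\quad rw=p^*+er^*,\quad w^2=0.
\end{aligned}
\end{equation}
In particular \eqref{eq:wanted}, and hence \eqref{eq:DD}, holds over $R$ with $\omega=w^*$.

By \eqref{eq:table}, $R_2=R_1R_1$; also $R_3=R_1R_2$. So $R$ is an Artinian local ring with $\mathfrak m=R_{\ge1}$, $\mathfrak m^4=0$ and $\nu_R(\mathfrak m)=5$, and $\operatorname{codim}R=5$. The pairing $R_1\times R_2\to R_3=k\varepsilon$ is perfect, so no nonzero element of $R_1$ or $R_2$ is killed by $\mathfrak m$, and the socle is $R_3$. An Artinian local ring with one-dimensional socle is Gorenstein and self-injective.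

\subsection{The mechanism by hand}

\begin{example}\label{ex:q2}
Let $k=\mathbb Q$ and $q=2$, so $e=\frac52$, $s=\frac{21}4$ and
\[
E(b;a,c)=\tfrac{21}4(ac+b^2)-\tfrac52b(a+c)-1-ab^2c .
\]
Start with $a=\frac12$, $b=1$. Then $E(1;\frac12,c)=-\frac38c+3$ vanishes exactly for $c=8$. Next, $E(8;1,c)=-\frac{315}4c+315$ gives $c=4$, and $E(4;8,c)=-96c+3$ gives $c=\frac1{32}$. So the forward orbit starts $\frac12,1,8,4,\frac1{32},\dots$, and consecutive matrices $D(\frac12,1),D(1,8),D(8,4),\dots$ have product zero.

Now run backward. From $(1,\frac12)$ the equation $E(\frac12;1,c)=\frac{15}4c-\frac{15}{16}=0$ gives $c=\frac14$, and then $E(\frac14;\frac12,c)=\frac{63}{32}c-\frac{63}{64}=0$ gives $c=\frac12$. So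
\[
D(1,\tfrac12)D(\tfrac12,\tfrac14)=0,\qquad D(\tfrac12,\tfrac14)D(\tfrac14,\tfrac12)=0.
\]
But from $(\frac14,\frac12)$ the recursion does not determine the next parameter:
\[
E(\tfrac12;\tfrac14,c)=c\bigl(\tfrac{21}{16}-\tfrac{20}{16}-\tfrac1{16}\bigr)+\bigl(\tfrac{21}{16}-\tfrac5{16}-1\bigr)=0\qquad\text{for every }c .
\]
This degeneracy is felt already in the matrix with the reversed parameters,
\[
D(\tfrac12,\tfrac14)=\begin{pmatrix}\frac14u+\frac12v&p+\frac18r\\[2pt]-(\frac18p+r)&-(\frac12u+\frac14v)\end{pmatrix}.
\]
Two of its linear syzygies are the columns of $D(\frac14,\frac12)$. But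
\[
\begin{pmatrix}\xi\\ \eta\end{pmatrix}=\begin{pmatrix}-42v\\-21p+84r+8w\end{pmatrix},
\]
which involves $w$, is a syzygy as well. Indeed, in the first entry of $D(\frac12,\frac14)\binom\xi\eta$ the coefficients are, by \eqref{eq:table},
\begin{align*}
p^*:&\quad -21+20+1=0,\qquad r^*:\quad -21+8+\tfrac{21}2+\tfrac52=0,\\
w^*:&\quad -\tfrac{441}8-\tfrac{420}8+\tfrac{672}8-\tfrac{21}8+\tfrac{210}8=0,
\end{align*}
and the second entry is $42v^*-(-\tfrac{21}2u^*+21v^*)-(21v^*+\tfrac{21}2u^*)=0$. The symmetry that exchanges $u$ with $v$, $p$ with $r$, and the two coordinates gives a fourth syzygy $\binom{84p-21r+8w}{-42u}$. These four are clearly independent. Because of the two additional syzygies, the image of $D(\frac12,\frac14)$ is too small to fill the kernel of $D(1,\frac12)$, and the dual half of the resolution does not continue with $2\times2$ matrices.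
\end{example}

The rest of the proof makes this precise: we determine the growth of the resolution of $k$, then all relevant kernels, and then put the two halves together.

\section{The resolution of the residue field}

A standard graded $k$-algebra $R$ is \emph{Koszul} if $\operatorname{Tor}^R_i(k,k)_j=0$ for $j\ne i$, that is, if $k$ has a linear resolution.

\begin{lemma}\label{lem:koszul}
$R$ is Koszul, and $b_n:=\beta_n(k)$ satisfies
\[
\sum_{n\ge0} b_nt^n=\frac1{1-5t+5t^2-t^3}=\frac1{(1-t)(1-4t+t^2)} .
\]
Moreover $3b_{n-1}\le b_n\le5b_{n-1}$ for $n\ge1$.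
\end{lemma}

\begin{proof}
We filter $\mathfrak m$ by ideals generated by variables and compute the successive colon ideals.

\emph{The element $w$.} By \eqref{eq:table}, $wR_1$ is spanned by $sv^*,\,su^*,\,ep^*+r^*,\,p^*+er^*$. Since $s\ne0$ and $e^2-1=s\ne0$, this is $\langle u^*,v^*,p^*,r^*\rangle$. Also $wR_2=k\varepsilon$. Hence the annihilator of $w$ is $0$ in degree $0$, $kw$ in degree $1$, $\{f:f(w)=0\}=\langle u^*,v^*,p^*,r^*\rangle=wR_1$ in degree $2$, and $R_3=wR_2$ in degree $3$. So $(0:w)=(w)$.

\emph{The element $u$ modulo $w$.} The ring $R/(w)$ has basis $1,u,v,p,r,w^*$. In it $u^2=up=ur=0$, $uv=sw^*\ne0$, and $w^*\mathfrak m=0$. Hence an element $x$ lies in $(w):u$ if and only if the constant term and the $v$-coordinate of its image in $R/(w)$ vanish. The ideal $(w,u)$ contains $wR_1$ and $w^*=s^{-1}uv$, so it contains $R_{\ge2}$. Thus $(w):u=(w,u,p,r)$.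

\emph{The filtration.} Put
\[
I_0=0,\quad I_1=(w),\quad I_2=(w,u),\quad I_3=(w,u,p),\quad I_4=(w,u,p,r),\quad I_5=\mathfrak m .
\]
Since $R_{\ge2}\subseteq I_2$, each of $p$, $r$, $v$ is annihilated by $\mathfrak m$ modulo the preceding ideal, and none of them lies in that ideal. So $I_{l-1}:I_l$ equals $I_1,\,I_4,\,\mathfrak m,\,\mathfrak m,\,\mathfrak m$ for $l=1,\dots,5$. In each case it is again some $I_{l'}$, and there is an exact sequence
\[
0\to(R/I_{l'})(-1)\to R/I_{l-1}\to R/I_l\to0 .
\]
Its long exact sequence contains
\[
\operatorname{Tor}_i(R/I_{l-1},k)_j\to\operatorname{Tor}_i(R/I_l,k)_j\to\operatorname{Tor}_{i-1}(R/I_{l'},k)_{j-1}.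
\]
By induction on $i$, and for fixed $i\ge1$ by induction on $l$ starting with the free module $R/I_0$, we get $\operatorname{Tor}_i^R(R/I_l,k)_j=0$ for $j\ne i$; the case $i=0$ is clear. For $l=5$ this says that $R$ is Koszul.

\emph{The numbers.} The minimal graded resolution of $k$ has $R(-n)^{b_n}$ in homological degree $n$. Comparing Hilbert series gives $\sum_n(-1)^nb_nt^n\cdot(1+5t+5t^2+t^3)=1$, and replacing $t$ by $-t$ gives the formula. It yields $b_0=1$ and, with $b_{-1}=0$,
\[
b_n=4b_{n-1}-b_{n-2}+1\qquad(n\ge1).
\]
If $b_{n-1}\ge b_{n-2}$, then $b_n\ge3b_{n-1}+1\ge b_{n-1}$; so by induction $b_n\ge3b_{n-1}$ for all $n\ge1$. Finally $b_n\le4b_{n-1}+1\le5b_{n-1}$.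
\end{proof}

Filtering a module $N$ of finite length by copies of $k$ gives
\begin{equation}\label{eq:length}
\beta_n(N)\le\ell(N)\,b_n\qquad(n\ge0).
\end{equation}

\begin{remark}
A Koszul algebra is defined by quadrics, and the polynomial ring in five variables has $15$ quadratic monomials, while $\dim R_2=5$. By \eqref{eq:table}, $R=k[u,v,p,r,w]/I$ with $I$ generated by the ten quadrics
\begin{gather*}
ur,\quad vp,\quad w^2,\quad uv-s\,pr,\quad p^2-u^2-e\,pr,\quad r^2-v^2-e\,pr,\\
uw-s\,vr,\quad vw-s\,up,\quad pw-e\,u^2-v^2,\quad rw-u^2-e\,v^2 ,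
\end{gather*}
which are independent because the first monomial of each occurs in no other.
\end{remark}

\section{Kernels}

Regard $D(a,b)$ as a map $R^2\to R^2$ that raises degrees by $1$. We compute its kernel degree by degree. In degree $3$ the kernel is $R_3^2$. Degrees $0$ and $2$ are easy.

\begin{lemma}\label{lem:deg02}
For all $a,b\in k^\times$, the map $D(a,b)\colon R_0^2\to R_1^2$ is injective and the map $D(a,b)\colon R_2^2\to R_3^2$ is surjective. Hence, if $\delta$ is the dimension of the kernel of $D(a,b)\colon R_1^2\to R_2^2$, then $\ker D(a,b)$ has dimensions $0,\delta,8,2$ in degrees $0,1,2,3$, and $\operatorname{im}D(a,b)$ has dimensions $2,\,10-\delta,\,2$ in degrees $1,2,3$.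
\end{lemma}

\begin{proof}
The entries on the diagonal of $D(a,b)$ are nonzero and lie in $\langle u,v\rangle$, and those off the diagonal are nonzero and lie in $\langle p,r\rangle$. So the two columns are $k$-independent, and so are the two rows. The first fact is injectivity on $R_0^2$. If a row $z\in k^2$ annihilates $D(a,b)R_2^2$, then $zD(a,b)=0$ because $R_1\times R_2\to R_3$ is perfect, and $z=0$ because the rows are independent. This is surjectivity onto $R_3^2$. The dimensions follow from $\dim R_1^2=\dim R_2^2=10$ and $\dim R_3^2=2$.
\end{proof}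

In degree $1$ the answer depends on the recursion. Write $E$ as a polynomial in $c$:
\begin{equation}\label{eq:lm}
E(b;a,c)=c\,\mu(a,b)-\lambda(a,b),\qquad
\begin{aligned}
\lambda(a,b)&=1+abe-sb^2,\\ \mu(a,b)&=as-be-ab^2 .
\end{aligned}
\end{equation}

\begin{definition}
The pair $(a,b)\in k^\times\times k^\times$ is \emph{degenerate} if $\lambda(a,b)=\mu(a,b)=0$, that is, if $E(b;a,c)$ is zero as a polynomial in $c$.
\end{definition}

How should a degeneracy affect kernels? If $(b,a)$ is degenerate, then $D(b,a)D(a,c)=0$ for all $c\in k^\times$. As $c$ varies in the infinite set $k^\times$, the columns of $D(a,c)$ span the four-dimensional space with basis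
\[
\binom{u}{-ap},\quad\binom{av}{-r},\quad\binom{p}{-au},\quad\binom{ar}{-v}.
\]
So $D(b,a)$ has at least a four-dimensional kernel in degree $1$. The same then holds for $D(a,b)$. Indeed, $(y,x)\mapsto y^{T}D(a,b)x\in R_3$ is a bilinear form on $R_1^2$. By perfectness of $R_1\times R_2\to R_3$ its right kernel is the degree-$1$ kernel of $D(a,b)$ and its left kernel is that of $D(a,b)^{T}$, so the two have the same dimension, and $D(a,b)^T$ is equivalent to $D(b,a)$ by \eqref{eq:transpose}. The next lemma says that, as long as $(a,b)$ itself is not degenerate, this is all that happens.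

\begin{lemma}\label{lem:kernel}
Let $K\subset R_1^2$ be the kernel of $D(a,b)\colon R_1^2\to R_2^2$, and suppose that $(a,b)$ is not degenerate.
\begin{enumerate}
\item[(i)] If $(b,a)$ is not degenerate, then $\dim K=2$.
\item[(ii)] If $(b,a)$ is degenerate, then $\dim K=4$.
\end{enumerate}
\end{lemma}

\begin{proof}
Two symmetries reduce a system of ten equations to one of five.

\emph{Parity.} Call $u,v,u^*,v^*$ odd and $p,r,w,p^*,r^*,w^*$ even. Every monomial on which $T$ is nonzero contains $u,v$ an even number of times in total, so the products in \eqref{eq:table} respect parity. The diagonal entries of $D(a,b)$ are odd and the others even. Hence $K=K'\oplus K''$, where $K'$ consists of the $\binom\xi\eta\in K$ with $\xi$ odd and $\eta$ even, and $K''$ of those with $\xi$ even and $\eta$ odd.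

\emph{Exchange.} The linear map $\sigma$ with $u\leftrightarrow v$, $p\leftrightarrow r$, $w\mapsto w$ preserves $T$, so it induces an automorphism $\sigma$ of $R$. With $P=\left(\begin{smallmatrix}0&1\\1&0\end{smallmatrix}\right)$ we have
\[
\sigma(D(a,b))=\begin{pmatrix}au+bv&ab\,p+r\\-(p+ab\,r)&-(bu+av)\end{pmatrix}=-P\,D(a,b)\,P .
\]
Hence $\binom\xi\eta\mapsto\binom{\sigma\eta}{\sigma\xi}$ maps $K$ to itself and exchanges $K'$ and $K''$. So $\dim K=2\dim K'$.

\emph{The system for $K'$.} Let $\xi=xu+yv$ and $\eta=fp+gr+hw$. By \eqref{eq:table},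
\begin{align*}
u\xi&=x\,p^*+sy\,w^*, & p\eta&=f(p^*+ew^*)+g\,w^*+h(ep^*+r^*),\\
v\xi&=sx\,w^*+y\,r^*, & r\eta&=f\,w^*+g(r^*+ew^*)+h(p^*+er^*),\\
p\xi&=x\,u^*, & u\eta&=f\,u^*+sh\,v^*,\\
r\xi&=y\,v^*, & v\eta&=g\,v^*+sh\,u^* .
\end{align*}
The coefficients of $p^*,r^*,w^*$ in $(bu+av)\xi+(p+ab\,r)\eta$ and of $u^*,v^*$ in $(ab\,p+r)\xi+(au+bv)\eta$ give, in this order,
\begin{align}
bx+f+(e+ab)h&=0,\label{s1}\\
ay+ab\,g+(1+abe)h&=0,\label{s2}\\
s(ax+by)+(e+ab)f+(1+abe)g&=0,\label{s3}\\
ab\,x+af+bs\,h&=0,\label{s4}\\
y+bg+as\,h&=0.\label{s5}
\end{align}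
Subtracting $a$ times \eqref{s1} from \eqref{s4}, and $a$ times \eqref{s5} from \eqref{s2}, we get
\[
(bs-ae-a^2b)h=\mu(b,a)\,h=0,\qquad(1+abe-sa^2)h=\lambda(b,a)\,h=0 .
\]
Equations \eqref{s1} and \eqref{s5} determine $f=-bx-(e+ab)h$ and $y=-bg-ash$. Substituted in \eqref{s3}, they give
\begin{equation}\label{eq:reduced}
\mu(a,b)\,x+\lambda(a,b)\,g=\kappa\,h,\qquad\kappa=abs^2+(e+ab)^2 .
\end{equation}
So $K'$ is isomorphic to the space of triples $(x,g,h)$ that satisfy $\mu(b,a)h=\lambda(b,a)h=0$ and \eqref{eq:reduced}. Since $(a,b)$ is not degenerate, the left side of \eqref{eq:reduced} is a nonzero linear form in $x,g$. If $(b,a)$ is not degenerate, then $h=0$ and $\dim K'=1$. If $(b,a)$ is degenerate, then $h$ is free and $\dim K'=2$.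
\end{proof}

In case (i), if $c=\lambda(a,b)/\mu(a,b)$ is defined and nonzero, $K'$ is spanned by the first column of $D(b,c)$, where $x=c$, $g=-1$, $h=0$: equation \eqref{eq:reduced} for this column is $E(b;a,c)=0$. Syzygies that involve $w$, that is, with $h\ne0$, occur only in case (ii).

\begin{lemma}\label{lem:degenerate}
If $(a,b)$ is degenerate, then $b^2\in\{q^2,q^{-2}\}$.
\end{lemma}

\begin{proof}
Degeneracy means $a(s-b^2)=be$ and $abe=sb^2-1$. Multiplying the second equation by $s-b^2$ and using the first, we get $(sb^2-1)(s-b^2)=b^2e^2$. Since $e^2=s+1$,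
\[
0=(sb^2-1)(s-b^2)-b^2e^2=-s\bigl(b^4-(s-1)b^2+1\bigr)=-s(b^2-q^2)(b^2-q^{-2}),
\]
because $s-1=q^2+q^{-2}$. As $s\ne0$, the claim follows.
\end{proof}

\section{The constant half}\label{sec:left}

For $m\ge0$ put
\[
t_{4m}=q^{-4m-1},\quad t_{4m+1}=q^{-4m},\quad t_{4m+2}=q^{4m+3},\quad t_{4m+3}=q^{4m+2},
\]
so the sequence starts $q^{-1},\,1,\,q^3,\,q^2,\,q^{-5},\,q^{-4},\,q^7,\,q^6,\dots$; for $q=2$ this is the forward orbit of Example \ref{ex:q2}. Let $d_n=D(t_{n-1},t_n)$ for $n\ge1$.

\begin{proposition}\label{prop:left}
The sequence
\[
\cdots\xrightarrow{d_3}R^2\xrightarrow{d_2}R^2\xrightarrow{d_1}R^2\to M\to0,\qquad M:=\operatorname{coker}d_1,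
\]
is a minimal free resolution of $M$. Moreover $\ker D(1,q^{-1})$ has dimensions $2,8,2$ in degrees $1,2,3$ and is $0$ in degree $0$.
\end{proposition}

\begin{proof}
\emph{It is a complex.} By \eqref{eq:DD} and \eqref{eq:neighbors} it suffices that $\{t_{n-1},t_{n+1}\}$ is $\{t_n/q,\,q^3/t_n\}$ or $\{qt_n,\,q^{-3}/t_n\}$. This holds:
\begin{align*}
n=4m+1:&\quad t_{n-1}=q^{-4m-1}=t_n/q, & t_{n+1}&=q^{4m+3}=q^3/t_n;\\
n=4m+2:&\quad t_{n-1}=q^{-4m}=q^3/t_n, & t_{n+1}&=q^{4m+2}=t_n/q;\\
n=4m+3:&\quad t_{n-1}=q^{4m+3}=qt_n, & t_{n+1}&=q^{-4m-5}=q^{-3}/t_n;\\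
n=4m+4:&\quad t_{n-1}=q^{4m+2}=q^{-3}/t_n, & t_{n+1}&=q^{-4m-4}=qt_n.
\end{align*}

\emph{No degenerate pairs occur.} We claim that neither $(t_{n-1},t_n)$ nor $(t_n,t_{n-1})$ is degenerate, for all $n\ge1$. For $n\ge1$ the exponent of $q$ in $t_n$ is not $\pm1$. Since $q$ has infinite order, $t_n^2\ne q^{\pm2}$. By Lemma \ref{lem:degenerate}, no pair with second entry $t_n$, $n\ge1$, is degenerate. This proves the claim except for the pair $(t_1,t_0)=(1,q^{-1})$, and for it
\[
\lambda(1,q^{-1})=1+q^{-1}e-sq^{-2}=1+(1+q^{-2})-(1+q^{-2}+q^{-4})=1-q^{-4}\ne0 .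
\]

\emph{Exactness.} By Lemma \ref{lem:kernel}(i), the kernels of $d_n$, $n\ge1$, and of $D(1,q^{-1})$ in degree $1$ have dimension $2$. By Lemma \ref{lem:deg02}, $\ker d_n$ has dimensions $0,2,8,2$ in degrees $0,1,2,3$, and $\operatorname{im}d_{n+1}\subseteq\ker d_n$ has the same dimensions. Hence $\ker d_n=\operatorname{im}d_{n+1}$ for all $n\ge1$. The statement about $D(1,q^{-1})$ is Lemma \ref{lem:deg02} with $\delta=2$.
\end{proof}

The infinite order of $q$ is essential here. If $q^N=1$ with $N\ge1$, then $t_{4N}=q^{-1}=t_0$ and $t_{4N+1}=1=t_1$, so $d_{4N+1}=d_1$, and a complete resolution with these differentials would have periodic ranks by Lemma \ref{lem:repeat}.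

\section{The exponential half}\label{sec:right}

Let
\[
Y=M^*=\ker(d_1^T\colon R^2\to R^2).
\]
The rows of $d_1$ are independent, so $d_1^T$ is injective on $R_0^2$, and $Y\subseteq\mathfrak mR^2$. Hence the construction of Section \ref{sec:halves}, applied to the resolution of Proposition \ref{prop:left}, gives a minimal complete resolution $\boldsymbol C$ of $M$. By \eqref{eq:halves}, $\operatorname{rank}C_n=2$ and
\[
\operatorname{rank}C_{-n-1}=\beta_n(Y)\qquad(n\ge0).
\]
It remains to bound the Betti numbers of $Y$.

\emph{The module $Y$.} By \eqref{eq:transpose}, $d_1^T=D(q^{-1},1)^T=J^{-1}D(1,q^{-1})J^{-1}$. So $Y\cong\ker D(1,q^{-1})$, and we identify the two modules. By Proposition \ref{prop:left}, $Y$ has dimensions $2,8,2$ in degrees $1,2,3$. If $Y$ were generated in degree $1$ by the columns of another matrix of our family, the dual half would go on with $2\times2$ matrices. Put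
\[
D_0=D(q^{-1},q^{-2}),\qquad Y'=\operatorname{im}D_0,\qquad X=\ker(D_0\colon R^2\to R^2).
\]
The second equation of \eqref{eq:neighbors} with $b=q^{-1}$ reads $E(q^{-1};1,q^{-2})=0$. So $D(1,q^{-1})D_0=0$ and $Y'\subseteq Y$. The columns of $D_0$ are independent, so they span $Y$ in degree $1$.

\emph{The degeneracy.} Since $(q^{-2})^2=q^{-4}\ne q^{\pm2}$, the pair $(q^{-1},q^{-2})$ is not degenerate by Lemma \ref{lem:degenerate}. But the reversed pair $(q^{-2},q^{-1})$ is:
\begin{align*}
\lambda(q^{-2},q^{-1})&=1+q^{-3}e-sq^{-2}=1+(q^{-2}+q^{-4})-(1+q^{-2}+q^{-4})=0,\\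
\mu(q^{-2},q^{-1})&=q^{-2}s-q^{-1}e-q^{-4}=(1+q^{-2}+q^{-4})-(1+q^{-2})-q^{-4}=0 .
\end{align*}
So Lemma \ref{lem:kernel}(ii) applies to $D_0$. By Lemma \ref{lem:deg02} with $\delta=4$, $X$ has dimensions $0,4,8,2$ in degrees $0,1,2,3$, and $Y'$ has dimensions $2,6,2$ in degrees $1,2,3$. Thus
\[
\ell(X)=14,\qquad X\subseteq\mathfrak mR^2,\qquad Y/Y'\cong k^2 ,
\]
the last because $Y/Y'$ is concentrated in degree $2$ and has dimension $8-6=2$.

\emph{Growth.} We have exact sequences
\[
0\to Y'\to Y\to k^2\to0,\qquad 0\to X\to R^2\to Y'\to0 .
\]
The quotient $k^2$ has Betti numbers $2b_n$. In the long exact sequence they can be canceled only by $\operatorname{Tor}_{n-1}(Y',k)$, and this is $\operatorname{Tor}_{n-2}(X,k)$. Since $b_n\ge9b_{n-2}$ and $X$ has length only $14<18$, the cancellation is not complete. In formulas, for $n\ge2$,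
\[
\beta_n(Y)\ge2b_n-\beta_{n-1}(Y')=2b_n-\beta_{n-2}(X)\ge2b_n-14\,b_{n-2}\ge\bigl(2-\tfrac{14}9\bigr)b_n=\tfrac49\,b_n ;
\]
the first step is the exactness of $\operatorname{Tor}_n(Y,k)\to\operatorname{Tor}_n(k^2,k)\to\operatorname{Tor}_{n-1}(Y',k)$, the equality is the second sequence, where $R^2\to Y'$ is a minimal cover because $X\subseteq\mathfrak mR^2$, and the other two steps are \eqref{eq:length} and Lemma \ref{lem:koszul}. By \eqref{eq:length} also $\beta_n(Y)\le\ell(Y)b_n=12b_n$.

\begin{proof}[End of the proof of Theorem \ref{thm:A}]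
The bounds have just been shown. By Lemma \ref{lem:koszul}, $3^n\le b_n\le5^n$. So $\frac49\,3^{i-1}\le\operatorname{rank}C_{-i}\le12\cdot5^{i-1}$ for $i\ge3$, hence $2^i\le\operatorname{rank}C_{-i}\le6^i$ for $i\gg0$, and $\{\operatorname{rank}C_{-i}\}_{i\ge0}$ has exponential growth, while $\operatorname{rank}C_i=2$ for $i\ge0$. The complex $\operatorname{Hom}_R(\boldsymbol C,R)$, with $\operatorname{Hom}_R(C_{-i},R)$ in degree $i$, is minimal and exact with exact dual. So it is a minimal complete resolution of the cokernel of its differential from degree $1$ to degree $0$. Its ranks grow exponentially for $i\ge0$, and they are $2$ in all degrees $i\le0$.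
\end{proof}

\begin{remark}
Hilbert functions do not detect the asymmetry. The module $M$ has Hilbert function $(2,8,2)$, as does $Y=M^*$ up to a shift. For a module with this Hilbert function and a linear resolution, comparison of Hilbert series forces the Betti series $(2-8t+2t^2)/(1-5t+5t^2-t^3)=2/(1-t)$. This is the case for $M$. The module $Y$ has no linear resolution because it is not generated in one degree: the two-dimensional space $Y_1$ generates only six of the eight dimensions of $Y_2$, and $\operatorname{rank}C_{-1}=\beta_0(Y)=4$.
\end{remark}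

\section{Other codimensions, and the residue field}\label{sec:B}

Part (3) of Theorem \ref{thm:B} was proved in Section \ref{sec:constraints}.

\begin{proof}[Proof of Theorem \ref{thm:B}(1)]
If $k$ is not algebraic over a finite field, it contains an element $q$ of infinite multiplicative order: $q=2$ in characteristic $0$, and an element transcendental over the prime field in characteristic $p$. Take $R$ and $\boldsymbol C$ from Theorem \ref{thm:A}, and put
\[
S=R[[z_1,\dots,z_d]][y_1,\dots,y_{c-5}]/(y_1^2,\dots,y_{c-5}^2).
\]
This is a Noetherian local ring with residue field $k$. The elements $z_1,\dots,z_d$ form an $S$-regular sequence. The quotient by them is Artinian, obtained from $R$ by repeatedly passing from an Artinian local ring $A$ to $A[y]/(y^2)$, and $\operatorname{Soc}(A[y]/(y^2))=y\operatorname{Soc}A$: if $x+x'y$ is in the socle, multiplication by $y$ gives $x=0$, and then $x'\in\operatorname{Soc}A$. So the quotient has one-dimensional socle, and $S$ is Gorenstein of dimension $d$. Since $R$ is generated by the five-dimensional space $R_1$, it is a polynomial ring in five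 variables modulo forms of degree at least $2$. So $S$ is a power series ring in $5+d+(c-5)$ variables modulo an ideal contained in the square of the maximal ideal. Hence $\nu_S(\mathfrak m_S)=c+d$ and $\operatorname{codim}S=c$.

The ring $S$ is flat over $R$, and $\mathfrak mS\subseteq\mathfrak m_S$. Hence $\boldsymbol C\otimes_RS$ and $\operatorname{Hom}_S(\boldsymbol C\otimes_RS,S)=\operatorname{Hom}_R(\boldsymbol C,R)\otimes_RS$ are exact and minimal, with the same ranks as $\boldsymbol C$ and its dual. They are asymmetric minimal complete resolutions over $S$ in the two directions. For $\operatorname{codim}\le4$ all minimal complete resolutions have symmetric growth, by the known result quoted in Section \ref{sec:halves}.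
\end{proof}

For part (2) the idea is to reduce to a finite ring, where Lemma \ref{lem:repeat} applies.

\begin{proof}[Proof of Theorem \ref{thm:B}(2)]
Let $R$ be Gorenstein local with residue field $k$ algebraic over $\mathbb F_p$, and let $\boldsymbol C$ be a minimal complete resolution one of whose two sequences is bounded. Replacing $\boldsymbol C$ by its dual, we may assume $\operatorname{rank}C_i\le\beta$ for $i\ge0$. We show that the ranks are periodic on $\mathbb Z$. Then both sequences are bounded, so $\boldsymbol C$ is not asymmetric.

\emph{Reduction to Artinian $R$.} Every module $Z_i=\operatorname{im}d_i$ is an arbitrarily high syzygy: for all $j\geq 1$ there is an exact sequence $0\to Z_i\to C_{i-1}\to\cdots\to C_{i-j}\to Z_{i-j}\to0$. So $Z_i$ is zero or maximal Cohen--Macaulay. Let $x$ be a maximal $R$-regular sequence. The Koszul complex on $x$ resolves $R/(x)$, and $x$ is regular on each nonzero $Z_i$, so $\operatorname{Tor}_1^R(Z_i,R/(x))=0$ for all $i$. Hence the exact sequences $0\to Z_{i+1}\to C_i\to Z_i\to0$ stay exact modulo $x$, and $\boldsymbol C/x\boldsymbol C$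 is exact. The same applies to $\operatorname{Hom}_R(\boldsymbol C,R)$, whose reduction modulo $x$ is the dual of $\boldsymbol C/x\boldsymbol C$ over $R/(x)$. So $\boldsymbol C/x\boldsymbol C$ is a minimal complete resolution over the Artinian Gorenstein ring $R/(x)$, with the same ranks and residue field.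

\emph{Reduction to finite $R$.} Let $R$ be Artinian, with $p^NR=0$, $N\ge1$. Write $W_N(k)$ for the ring of Witt vectors of length $N$. As $k$ is perfect, $W_N(k)$ is $W(k)/p^N$ with $W(k)$ a discrete valuation ring with uniformizer $p$ and residue field $k$, and there is a ring map $W_N(k)\to R$ that induces the identity on $k$ \cite[Ch.~II, \S5]{Serre}. Since $R$ has finite length and the same residue field, $R$ is a finite $W_N(k)$-module. So
\[
R=W_N(k)[X_1,\dots,X_l]/(g_1,\dots,g_h).
\]
An element of $W_N(k)$ is an $N$-tuple of elements of $k$, and $k$ is the directed union of its finite subfields. So $W_N(k)=\bigcup W_N(k_0)$ over the finite subfields $k_0\subseteq k$, and each $W_N(k_0)$ is finite.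

The inclusion $W_N(k_0)\to W_N(k)$ is faithfully flat. Indeed, $k_0=W_N(k_0)/p$ has a free resolution that begins
\[
W_N(k_0)\xrightarrow{p^{N-1}}W_N(k_0)\xrightarrow{\ p\ }W_N(k_0) .
\]
It stays exact in the middle after tensoring with $W_N(k)$, where the annihilator of $p$ is again generated by $p^{N-1}$. So $\operatorname{Tor}_1^{W_N(k_0)}(k_0,W_N(k))=0$, and flatness follows from the local criterion for the nilpotent ideal $(p)$. A flat local homomorphism of local rings is faithfully flat.

Choose $k_0$ such that all $g_j$ have coefficients in $W_N(k_0)$, and put $R_0=W_N(k_0)[X_1,\dots,X_l]/(g_1,\dots,g_h)$. Then $R=R_0\otimes_{W_N(k_0)}W_N(k)$ is faithfully flat over $R_0$; in particular $R_0\subseteq R$. We check that $R_0$ has the required properties.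
\begin{itemize}
\item $R_0$ is finite. Choose finitely many elements of $R_0$ that generate $R$ over $W_N(k)$. The corresponding map from a free $W_N(k_0)$-module to $R_0$ becomes surjective after the faithfully flat base change, so it is surjective.
\item $R_0$ is local, because $\operatorname{Spec}R\to\operatorname{Spec}R_0$ is onto. Its maximal ideal is nilpotent, so it maps into $\mathfrak m_R$.
\item $R_0$ is Gorenstein, because $R$ is and $R_0\to R$ is flat and local \cite[Thm.~23.4]{Matsumura}.
\end{itemize}
The ring $R$ is the union of the rings obtained from larger finite fields in place of $k_0$. So, after enlarging $k_0$, the matrix of $d_1\colon C_1\to C_0$ has entries in $R_0$. Then $M=\operatorname{coker}d_1$ equals $M_0\otimes_{R_0}R$ for a finitely generated $R_0$-module $M_0$. Let $\boldsymbol C^0$ be the minimal complete resolution of $M_0$ over $R_0$. By flatness, $\boldsymbol C^0\otimes_{R_0}R$ and its dual are exact. Moreover $\boldsymbol C^0\otimes_{R_0}R$ is minimal, so it is a minimal complete resolution of $M$. By uniqueness it has the same ranks as $\boldsymbol C$.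 So we may replace $R$ and $\boldsymbol C$ by $R_0$ and $\boldsymbol C^0$.

\emph{Finite $R$.} Now the ranks are periodic by Lemma \ref{lem:repeat}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{JS}
David A. Jorgensen and Liana M. Sega,
\emph{Asymmetric complete resolutions and vanishing of Ext over Gorenstein rings},
arXiv:math/0510644 (2005).

\bibitem{Matsumura}
Matsumura,
\emph{Commutative Ring Theory}.

\bibitem{Serre}
Serre,
\emph{Local Fields}.

\end{thebibliography}

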